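\title{A normal space in countable discrete web with uncountable extent}

\begin{abstract}
A space is in countable discrete web if for every open cover there is a countable closed discrete set whose star with respect to the cover is the whole space. We construct in ZFC, for every cardinal $\lambda$ with $\omega_1\le\lambda\le\mathfrak c$, a normal zero-dimensional space in countable discrete web whose extent is $\lambda$. This answers a question of Matveev. We also show that $\mathfrak c$ is the largest possible extent: if every open cover of a normal space is the star of some countable set, then every closed discrete subset of the space has size at most $\mathfrak c$.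
\end{abstract}

\section{Introduction}

Let $\mathcal U$ be a cover of a space $X$ and let $A\subseteq X$. The \emph{star} of $A$ with respect to $\mathcal U$ is
\[
\operatorname{St}(A,\mathcal U)=\bigcup\{U\in\mathcal U: U\cap A\ne\emptyset\}.
\]
Thus $\operatorname{St}(A,\mathcal U)=X$ says that every point of $X$ shares a member of $\mathcal U$ with some point of $A$: the set $A$ is dense at the resolution given by $\mathcal U$.

\begin{definition}
A space $X$ is \emph{in countable discrete web} if for every open cover $\mathcal U$ of $X$ there is a countable, closed and discrete set $A\subseteq X$ with $\operatorname{St}(A,\mathcal U)=X$. The \emph{extent} $e(X)$ is the supremum of the cardinalities of the closed discrete subsets of $X$.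
\end{definition}

So $X$ has uncountable extent if and only if it contains an uncountable closed discrete set. Normal spaces are assumed to be $T_1$, and $\mathfrak c=2^{\omega}$. We use two elementary facts about closed discrete sets. Every subset of a closed discrete set is closed and discrete. In a $T_1$ space, a set $A$ is closed and discrete as soon as every point has a neighborhood meeting $A$ in a finite set.

For $T_1$ spaces, being in countable discrete web is a weakening of countable extent. Indeed, let $\mathcal U$ be an open cover of a $T_1$ space $X$, and let $A$ be maximal among the sets of which no two points lie in a common member of $\mathcal U$ (Zorn's lemma). Every point has a neighborhood containing at most one point of $A$, so $A$ is closed and discrete. A point outside $\operatorname{St}(A,\mathcal U)$ could be added to $A$, so $\operatorname{St}(A,\mathcal U)=X$. If $e(X)\le\omega$, then $A$ is countable. It is natural to ask for which spaces this implication can be reversed.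

Two results are known. In ZFC, for every cardinal $\tau$ there is a Tychonoff space in countable discrete web with extent $\tau$. For normal spaces there is a consistent example. Let $\mathfrak p$ be the least cardinality of a family $\mathcal F$ of infinite subsets of $\omega$ such that every finite subfamily has infinite intersection, but no infinite $B\subseteq\omega$ has $B\setminus F$ finite for all $F\in\mathcal F$. If $\omega_1<\mathfrak p$, then there is a normal space in countable discrete web with extent $\omega_1$. The following question is posed in \cite{Matveev}.

\begin{quote}
\emph{Is there a ZFC example of a normal space in countable discrete web with uncountable extent?}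
\end{quote}

To see what an example must look like, consider the weaker condition in which $A$ need not be closed or discrete:
\begin{itemize}
\item[(S)] for every open cover $\mathcal U$ of $X$ there is a countable $A\subseteq X$ with $\operatorname{St}(A,\mathcal U)=X$.
\end{itemize}
Every separable space satisfies (S), with one set $A$ for all covers. The effect of (S) on a closed discrete set is the following.

\begin{lemma}\label{lem:meet}
Let $X$ satisfy \textup{(S)}, let $D\subseteq X$ be closed and discrete, and let $U_d$ be an open neighborhood of $d$ for each $d\in D$. Then some countable set $A\subseteq X$ meets every $U_d$.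
\end{lemma}

\begin{proof}
The set $U_d'=U_d\setminus(D\setminus\{d\})$ is open, and it is the only member of the open cover $\mathcal U=\{U'_e:e\in D\}\cup\{X\setminus D\}$ that contains $d$. If $A$ is countable and $\operatorname{St}(A,\mathcal U)=X$, then $A$ meets every $U_d'$.
\end{proof}

Consequently, in an example the points of an uncountable closed discrete set $D$ cannot be separated by pairwise disjoint neighborhoods, although normality separates every $S\subseteq D$ from $D\setminus S$. Separability would prevent such disjoint neighborhoods, but it conflicts with normality through a standard counting argument.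

\begin{proposition}\label{prop:sep}
If $X$ is separable and normal and $D\subseteq X$ is closed and discrete, then $2^{|D|}\le\mathfrak c$.
\end{proposition}

\begin{proof}
Let $Q$ be countable and dense. For $S\subseteq D$ the sets $S$ and $D\setminus S$ are disjoint and closed, so there is an open $O_S\supseteq S$ whose closure misses $D\setminus S$. Since $O_S$ is open and $Q$ is dense, $\overline{O_S\cap Q}=\overline{O_S}$, and so $S=D\cap\overline{O_S\cap Q}$. Hence $S\mapsto O_S\cap Q$ is an injection of $\mathcal P(D)$ into $\mathcal P(Q)$.
\end{proof}

Under the continuum hypothesis $2^{\omega_1}>\omega_1=\mathfrak c$, so every separable normal space has countable extent. The assumption $\omega_1<\mathfrak p$ also fails under the continuum hypothesis, because $\mathfrak p\le\mathfrak c$: a nonprincipal ultrafilter on $\omega$ is a family $\mathcal F$ as above, since for an infinite $B$ and an infinite $B_0\subseteq B$ with $B\setminus B_0$ infinite it contains $B_0$ or $\omega\setminus B_0$. One might therefore guess that under the continuum hypothesis no example exists. The guess is wrong, because the countable set $A$ is allowed to depend on the cover. A space is \emph{zero-dimensional}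 if it has a base of clopen sets.

\begin{theorem}[ZFC]\label{thm:main}
For every cardinal $\lambda$ with $\omega_1\le\lambda\le\mathfrak c$ there is a normal zero-dimensional space $X$ in countable discrete web that contains a closed discrete set of size $\lambda$ and has $e(X)=\lambda$.
\end{theorem}

The case $\lambda=\omega_1$ answers the question in the affirmative. The upper bound on $\lambda$ cannot be improved.

\begin{theorem}[ZFC]\label{thm:bound}
Let $X$ be normal and suppose that for every open cover $\mathcal U$ of $X$ there is a countable $A\subseteq X$, not necessarily closed or discrete, with $\operatorname{St}(A,\mathcal U)=X$. Then every closed discrete subset of $X$ has size at most $\mathfrak c$.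
\end{theorem}

\begin{corollary}
Let $\lambda$ be an infinite cardinal. There is a normal space in countable discrete web with extent $\lambda$ if and only if $\lambda\le\mathfrak c$.
\end{corollary}

\begin{proof}
A normal space in countable discrete web satisfies the hypothesis of Theorem~\ref{thm:bound}, so its extent is at most $\mathfrak c$. The discrete space $\omega$ realizes $\lambda=\omega$, and Theorem~\ref{thm:main} realizes every $\lambda$ with $\omega_1\le\lambda\le\mathfrak c$.
\end{proof}

Theorem~\ref{thm:bound} is proved in Section~\ref{sec:bound}. Section~\ref{sec:idea} shows the idea of the construction on a space with a single special coordinate, and Sections~\ref{sec:index}--\ref{sec:web} prove Theorem~\ref{thm:main}.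

\section{The upper bound $\mathfrak c$}\label{sec:bound}

The proof of Proposition~\ref{prop:sep} tests all $2^{|D|}$ separations of $D$ against one countable set that is fixed in advance. Under (S) the countable set appears only after the neighborhoods $U_d$ of Lemma~\ref{lem:meet} have been chosen, and each $U_d$, being a finite intersection, can respect only finitely many separations. Two separations per point are enough if the points are indexed by pairs. We arrange neighborhoods $U_{ij}$, for $i<j<\lambda$, such that $U_{ij}\cap U_{jk}=\emptyset$ whenever $i<j<k$. A single point cannot meet all of them when $\lambda\ge3$, since $U_{01}\cap U_{12}=\emptyset$. The argument below shows that $r$ points can meet all of them only if $\lambda\le2^r$, and countably many only if $\lambda\le 2^\omega$.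

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
Suppose that $X$ has a closed discrete subset of size greater than $\mathfrak c$. Let $\lambda=\mathfrak c^+$. There are $\lambda$ pairs $i<j<\lambda$, so we can fix a closed discrete set $D=\{d_{ij}:i<j<\lambda\}$ with distinct pairs indexing distinct points. For $i<\lambda$ the sets
\[
S_i=\{d_{ij}: i<j<\lambda\}\qquad\text{and}\qquad T_i=\{d_{hi}:h<i\}
\]
are disjoint, and they are closed as subsets of $D$. By normality there are disjoint open sets $O_i\supseteq S_i$ and $O'_i\supseteq T_i$. Since $d_{ij}\in S_i\cap T_j$, the set $U_{ij}=O_i\cap O'_j$ is an open neighborhood of $d_{ij}$. If $i<j<k$, then $U_{ij}\cap U_{jk}\subseteq O'_j\cap O_j=\emptyset$.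

By Lemma~\ref{lem:meet} there is a countable set $A=\{a_n:n<\omega\}$ meeting every $U_{ij}$. For $j<\lambda$ let
\[
N_j=\{n<\omega: a_n\in U_{hj}\text{ for some }h<j\}.
\]
Let $i<j$ and pick $n$ with $a_n\in U_{ij}$. Then $n\in N_j$. Also $n\notin N_i$, for otherwise $a_n\in U_{hi}\cap U_{ij}$ for some $h<i$, and this intersection is empty. Hence the sets $N_j$, $j<\lambda$, are pairwise distinct subsets of $\omega$, so $\lambda\le\mathfrak c$, a contradiction.
\end{proof}

Normality enters only in the choice of $O_i$ and $O'_i$. It cannot be weakened to the Tychonoff property, by the first of the known results quoted in the introduction.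

\section{The idea of the construction}\label{sec:idea}

\subsection*{Conditions and compact levels}
Let $2=\{0,1\}$, and give $2^I$ the product topology; it is compact, Hausdorff and zero-dimensional. A \emph{condition} is a function $p$ from a finite subset of $I$ to $2$. The sets $[p]=\{z\in 2^I:z\supseteq p\}$ are clopen and form a base. Two conditions are \emph{compatible} if they agree on the intersection of their domains, that is, if their union is a condition. In $\omega+1$ each $n<\omega$ is isolated, and the sets $\{n: m\le n\le\omega\}$, $m<\omega$, form a base at $\omega$. We need one fact about Cantor cubes, the Hewitt--Marczewski--Pondiczery theorem that $2^\mu$ is separable for $\mu\le\mathfrak c$, in the following form.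

\begin{lemma}\label{lem:hmp}
If $|Z|\le\mathfrak c$, there are $u^k\in2^Z$, $k<\omega$, such that every function from a finite subset of $Z$ to $2$ is extended by some $u^k$.
\end{lemma}

\begin{proof}
We may assume $Z\subseteq 2^\omega$. There are countably many $u\in 2^Z$ for which, for some $r<\omega$, the value $u(t)$ depends only on $t\restriction r$. Finitely many distinct points of $Z$ have distinct restrictions to some $r$, so any values at them are taken by such a $u$.
\end{proof}

Fix $\lambda$ with $\omega_1\le\lambda\le\mathfrak c$ and a set $D$ of size $\lambda$. All spaces below have the form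
\begin{equation}\label{eq:shape}
X=\{(f_d,\omega):d\in D\}\cup\bigcup_{n<\omega}K_n\times\{n\}\subseteq 2^I\times(\omega+1),
\end{equation}
where $K_n\subseteq 2^I$ is compact and $d\mapsto f_d\in 2^I$ is injective. We identify $d$ with $(f_d,\omega)$, call $K_n\times\{n\}$ the $n$th \emph{level}, and write $x(i)=z(i)$ for $x=(z,n)\in X$ and $i\in I$. The sets
\[
N(d,F,m)=\{(z,n)\in X: z\supseteq f_d\restriction F,\ m\le n\le\omega\},\qquad F\subseteq I \text{ finite},\ m<\omega,
\]
form a base at $d$. This shape suits the problem: a compact level lies in the star of a finite set, and a set that is finite on each level can accumulate only at points of $D$.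

\subsection*{A first attempt}
To separate each $S\subseteq D$ from $D\setminus S$, take one coordinate $i_S$ for every $S\subseteq D$, with $f_d(i_S)=1$ if and only if $d\in S$. Let $I_0$ be the set of these coordinates, and let $X_0$ be the space \eqref{eq:shape} with $I=I_0$ and $K_n=2^{I_0}$. The clopen set $\{x:x(i_S)=1\}$ meets $D$ exactly in $S$.

The space $X_0$ satisfies (S), although $|I_0|=2^\lambda$ may exceed $\mathfrak c$. Given an open cover, choose for each $d$ a set $N(d,G_d,m_d)$ inside a member of the cover containing $d$. Only the $\le\lambda$ coordinates in $\bigcup_dG_d$ matter. Take $u^k$ as in Lemma~\ref{lem:hmp} for this set and extend them to $I_0$; the points $(u^k,n)$ meet every $N(d,G_d,m_d)$, and finitely many further points take care of each level.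

But $X_0$ is not normal. The set $H=\{x: x(i_{\{d\}})=0\text{ for all }d\in D\}$ is closed and misses $D$. Let $O\supseteq D$ be open. Each $d$ has $(f_d,m)\in O$ for some $m<\omega$, and $D$ is uncountable, so there are $m$ and an infinite $D'\subseteq D$ with $(f_d,m)\in O$ for all $d\in D'$. Let $g$ be an accumulation point of $\{f_d:d\in D'\}$ in the compact space $2^{I_0}$. The clopen set $\{z:z(i_{\{e\}})=1\}$ contains only one $f_d$, so $g(i_{\{e\}})=0$ for every $e$. Then $(g,m)\in H\cap\overline O$. Hence $D$ and $H$ have no disjoint neighborhoods.

\subsection*{One more coordinate}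
The neighborhoods $N(e,\{i_{\{e\}}\},0)=\{x:x(i_{\{e\}})=1\}$ miss $H$. We add a coordinate $\xi$ with $f_d(\xi)=1$ for all $d$, and shrink the levels so that the clopen set $W=\{x:x(\xi)=1\}\supseteq D$ lies inside the union of these neighborhoods. The obvious requirement, that $z(\xi)=1$ implies $z(i_{\{e\}})=1$ for some $e\in D$, is not closed: every $f_d$ satisfies it, and an accumulation point of the $f_d$ does not. To keep $K_n$ compact we allow only finitely many $e$ on level $n$, and hence only countably many in total. Fix distinct $e_0,e_1,\ldots\in D$, let $E=\{e_j:j<\omega\}$, and put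
\[
K_n=\{z\in 2^{I_0\cup\{\xi\}}: z(\xi)=0\ \text{ or }\ z(i_{\{e_j\}})=1\text{ for some }j\le n\}.
\]
This set is clopen, and now $W$ is a clopen set that contains $D$ and misses $\{x:x(i_{\{d\}})=0\text{ for all }d\}$.

The danger in shrinking the levels is that points of $D$ become isolated; by Lemma~\ref{lem:meet}, uncountably many isolated points of $D$ destroy (S). Here this does not happen. Given $d$, a finite $G$ and $m$, pick $j$ with $i_{\{e_j\}}\notin G$, let $z$ agree with $f_d$ except that $z(i_{\{e_j\}})=1$, and let $n\ge\max\{j,m\}$. Then $(z,n)\in N(d,G,m)$ and $z\in K_n$. This is the main idea: \emph{the points of $W$ near $d$ lie in the neighborhood assigned to some $e\in E$, and countably many $e$ serve all $d\in D$.} A finite $E$ would not do: for $d\notin E$ and $G=\{\xi,i_{\{d\}}\}\cup\{i_{\{e\}}:e\in E\}$ we would have $N(d,G,0)=\{d\}$.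

\subsection*{What remains to be done}
For normality we need such a coordinate $\xi$ for every assignment $d\mapsto (F_d,m_d)$ of basic neighborhoods. Three difficulties arise.

First, $E$ must be adapted to the assignment. Let $S\subseteq D$ be infinite and $F_d=\{i_{\{d\}},i_S\}$. If $E\cap S$ is finite, then every $d\in S\setminus E$ becomes isolated: put $G=\{\xi,i_{\{d\}},i_S\}\cup\{i_{\{e\}}:e\in E\cap S\}$; the conditions $f_d\restriction G$ and $f_e\restriction F_e$ disagree at $i_S$ for $e\in E\setminus S$ and at $i_{\{e\}}$ for $e\in E\cap S$. Lemma~\ref{lem:select} provides the right choice of $E$.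

Second, new coordinates create new neighborhoods and hence new assignments. We iterate until the set of coordinates is closed under this step (Section~\ref{sec:index}).

Third, if $F_e$ contains an earlier special coordinate $\eta$, then placing a point in the neighborhood assigned to $e$ forces the value $1$ at $\eta$, and this value needs a witness of its own. So we must work with conditions that contain all their witnesses (Section~\ref{sec:witness}).

\section{The set of coordinates}\label{sec:index}

For a set $Z$ let $\Phi(Z)$ be the set of all functions from $D$ to $[Z]^{<\omega}\times\omega$, where $[Z]^{<\omega}$ is the set of finite subsets of $Z$. If $Z\subseteq Z'$, then $\Phi(Z)\subseteq\Phi(Z')$. Put $i_S=(S,0)$ for $S\subseteq D$ and $I_0=\{i_S:S\subseteq D\}$, and define by recursion on $\alpha\le\lambda^+$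
\[
I_\alpha=I_0\cup\bigcup_{\beta<\alpha}\bigl(\Phi(I_\beta)\times\{1\}\bigr),\qquad I=I_{\lambda^+},\qquad J=I\setminus I_0 .
\]
The tags $0$ and $1$ keep the two kinds of coordinates apart. The sets $I_\alpha$ increase with $\alpha$, and $I_\alpha=\bigcup_{\beta<\alpha}I_{\beta}$ for limit $\alpha$, because $\Phi(I_\beta)\times\{1\}\subseteq I_{\beta+1}$. The \emph{rank} $\operatorname{rk}(i)$ of $i\in I$ is the least $\alpha$ with $i\in I_\alpha$. For $\xi=(\varphi,1)\in J$ and $d\in D$ we write $\varphi(d)=(F^\xi_d,m^\xi_d)$.

\begin{lemma}\label{lem:index}
\begin{itemize}
\item[(a)] $J=\Phi(I)\times\{1\}$.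
\item[(b)] If $\xi\in J$, then $\operatorname{rk}(\xi)=\alpha+1$ for some $\alpha$, and $F^\xi_d\subseteq I_\alpha$ for all $d\in D$. In particular all elements of $F^\xi_d$ have smaller rank than $\xi$.
\item[(c)] $|J|>\lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By definition $J=\bigcup_{\beta<\lambda^+}\Phi(I_\beta)\times\{1\}\subseteq\Phi(I)\times\{1\}$. Conversely, let $\varphi\in\Phi(I)$, $\varphi(d)=(F_d,m_d)$. The set $\bigcup_dF_d$ has at most $\lambda$ elements, each of rank less than $\lambda^+$. Since $\lambda^+$ is regular, all of them lie in one $I_\beta$ with $\beta<\lambda^+$, so $\varphi\in\Phi(I_\beta)$.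

(b) Let $\gamma=\operatorname{rk}(\xi)$. Then $\xi\in\Phi(I_\alpha)\times\{1\}$ for some $\alpha<\gamma$, so $F^\xi_d\subseteq I_\alpha$ for all $d$, and $\xi\in I_{\alpha+1}$. Minimality of $\gamma$ gives $\gamma=\alpha+1$.

(c) The functions $d\mapsto(\emptyset,m_d)$ alone give $\omega^\lambda\ge2^\lambda>\lambda$ elements of $\Phi(I)$.
\end{proof}

Part (a) says that every assignment of basic neighborhoods to the points of $D$ is named by a coordinate; part (b) allows recursion and induction on rank; part (c) will supply an unused coordinate at the very end. For $d\in D$ define $f_d\in 2^I$ by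
\[
f_d(i_S)=1\iff d\in S\quad(S\subseteq D),\qquad f_d(\xi)=1\quad(\xi\in J).
\]
For $\xi\in J$ and $e\in D$ let $\sigma^\xi_e=f_e\restriction F^\xi_e$, the condition that describes the neighborhood assigned to $e$ by $\xi$.

\section{Countable sets of witnesses}\label{sec:witness}

We choose for each $\xi\in J$ a countable nonempty set $E^\xi\subseteq D$. The following notion refers to these sets.

\begin{definition}
A condition $p$ is \emph{justified} if for every $\xi\in\operatorname{dom}(p)\cap J$ we have $p(\xi)=1$ and $p\supseteq\sigma^\xi_e$ for some $e\in E^\xi$. Such an $e$ is a \emph{witness} for $\xi$ in $p$.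
\end{definition}

Whether $p$ is justified depends only on the sets $E^\xi$ with $\xi\in\operatorname{dom}(p)$, so the notion makes sense for conditions with domain in $I_\alpha$ once $E^\xi$ is chosen for $\xi\in J\cap I_\alpha$. The union of two compatible justified conditions is justified, because a witness for $\xi$ in $p$ is a witness for $\xi$ in every condition extending $p$. Lemma~\ref{lem:complete} will show that a justified condition extends to points of all high levels. The statement that no point of $D$ is cut off from the levels therefore takes the following form.

\begin{proposition}\label{prop:just}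
There are countable nonempty sets $E^\xi\subseteq D$, $\xi\in J$, such that for every $d\in D$ and every finite $G\subseteq I$ some justified condition extends $f_d\restriction G$.
\end{proposition}

The countability of $E^\xi$ comes from a closing-off argument.

\begin{lemma}\label{lem:select}
Every nonempty family $\mathcal Q$ of conditions has a countable nonempty subfamily $\mathcal R$ such that every member of $\mathcal Q$ is compatible with some member of $\mathcal R$.
\end{lemma}

\begin{proof}
Let $\mathcal R_0$ consist of one member of $\mathcal Q$. Given a countable $\mathcal R_k\subseteq \mathcal Q$, let $C_k$ be the union of the domains of its members. There are countably many conditions $s$ with domain in the countable set $C_k$. For each such $s$ that is extended by some member of $\mathcal Q$, add one such member to $\mathcal R_k$; this gives $\mathcal R_{k+1}$. Let $\mathcal R=\bigcup_k\mathcal R_k$ and $C=\bigcup_kC_k$. Given $q\in\mathcal Q$, let $s=q\restriction C$. Its finite domain lies in some $C_k$, and $q$ extends $s$, so some $r\in\mathcal R_{k+1}$ extends $s$. As $\operatorname{dom}(r)\subseteq C$, we have $\operatorname{dom}(q)\cap\operatorname{dom}(r)\subseteq\operatorname{dom}(s)$,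 and there both $q$ and $r$ agree with $s$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:just}]
We choose $E^\xi$ by recursion on $\operatorname{rk}(\xi)$, maintaining for all $\alpha\le\lambda^+$:
\begin{itemize}
\item[$(H_\alpha)$] for all $d\in D$ and finite $G\subseteq I_\alpha$ there is a justified $p\supseteq f_d\restriction G$ with $\operatorname{dom}(p)\subseteq I_\alpha$.
\end{itemize}
The proposition is $(H_{\lambda^+})$. For $\alpha=0$ take $p=f_d\restriction G$, whose domain misses $J$. For limit $\alpha$ no new coordinates appear, and a finite $G\subseteq I_\alpha$ lies in $I_\beta$ for some $\beta<\alpha$, so $(H_\beta)$ applies.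

Assume $(H_\alpha)$, and let $\operatorname{rk}(\xi)=\alpha+1$. Let $\mathcal Q^\xi$ be the family of justified conditions $q$ with $\operatorname{dom}(q)\subseteq I_\alpha$ that extend $\sigma^\xi_e$ for some $e\in D$. Since $F^\xi_e\subseteq I_\alpha$, the family is nonempty by $(H_\alpha)$. Let $\mathcal R^\xi\subseteq\mathcal Q^\xi$ be given by Lemma~\ref{lem:select}. For each $r\in\mathcal R^\xi$ pick $e(r)\in D$ with $r\supseteq\sigma^\xi_{e(r)}$, and let $E^\xi=\{e(r):r\in\mathcal R^\xi\}$.

To prove $(H_{\alpha+1})$, let $d\in D$, let $G\subseteq I_{\alpha+1}$ be finite, and let $G\setminus I_\alpha=\{\xi_1,\ldots,\xi_k\}$; these are elements of $J$ of rank $\alpha+1$. The point $d$ need not belong to $E^{\xi_j}$, so it cannot serve as a witness. It serves instead to place our conditions in $\mathcal Q^{\xi_j}$. By $(H_\alpha)$ there is a justified $p_0$ with domain in $I_\alpha$ and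
\[
p_0\supseteq f_d\restriction\Bigl((G\cap I_\alpha)\cup F^{\xi_1}_d\cup\cdots\cup F^{\xi_k}_d\Bigr).
\]
We define justified conditions $p_0\subseteq p_1\subseteq\cdots\subseteq p_k$ with domains in $I_\alpha$. Given $p_{j-1}$, we have $p_{j-1}\supseteq p_0\supseteq\sigma^{\xi_j}_d$, so $p_{j-1}\in\mathcal Q^{\xi_j}$, and $p_{j-1}$ is compatible with some $r_j\in\mathcal R^{\xi_j}$. Let $p_j=p_{j-1}\cup r_j$. It is justified, has domain in $I_\alpha$, and extends $\sigma^{\xi_j}_{e_j}$ with $e_j=e(r_j)\in E^{\xi_j}$. Finally let
\[
p=p_k\cup\{(\xi_j,1):1\le j\le k\}.
\]
This is a condition with domain in $I_{\alpha+1}$, since $\xi_j\notin I_\alpha$. It is justified: the coordinates in $\operatorname{dom}(p_k)\cap J$ keep their witnesses, and $e_j$ is a witness for $\xi_j$. It extends $f_d\restriction G$, because $p_0\supseteq f_d\restriction(G\cap I_\alpha)$ and $f_d(\xi_j)=1$.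
\end{proof}

Fix sets $E^\xi$ as in Proposition~\ref{prop:just}.

\section{The space and its normality}\label{sec:space}

Each level may use only finitely many witnesses for $\xi$, and a witness $e$ may be used on level $n$ only if $m^\xi_e\le n$, since only then does it place the point in $N(e,F^\xi_e,m^\xi_e)$. So for $\xi\in J$ enumerate $E^\xi=\{e^\xi_j:j<\omega\}$, with repetitions allowed, and let
\[
E^\xi_n=\{e\in E^\xi: e=e^\xi_j\text{ for some }j\le n,\text{ and }m^\xi_e\le n\}.
\]
These sets are finite and increase with $n$, and their union is $E^\xi$, since $e=e^\xi_j$ belongs to $E^\xi_n$ for $n\ge\max\{j,m^\xi_e\}$. Let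
\[
K_n=\{z\in2^I:\text{for every }\xi\in J\text{ with }z(\xi)=1\text{ there is }e\in E^\xi_n\text{ with }z\supseteq\sigma^\xi_e\}.
\]
For each $\xi$ the requirement defines the clopen set $\{z:z(\xi)=0\}\cup\bigcup_{e\in E^\xi_n}[\sigma^\xi_e]$, so $K_n$ is closed in $2^I$ and hence compact. Let $X$ be the space \eqref{eq:shape} with these $I$, $f_d$ and $K_n$. Write $Y_n=K_n\times\{n\}$, $Y=X\setminus D=\bigcup_nY_n$, and $W_\xi=\{x\in X:x(\xi)=1\}$ for $\xi\in J$. Each $W_\xi$ is clopen and contains $D$.

\begin{lemma}\label{lem:basic}
$X$ is Hausdorff and zero-dimensional, each $Y_n$ is compact and clopen, $Y$ is open and normal, $D$ is closed and discrete, and $e(X)=\lambda$.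
\end{lemma}

\begin{proof}
The first two properties pass to $X$ from $2^I\times(\omega+1)$. The level $Y_n$ is the trace on $X$ of the clopen set $2^I\times\{n\}$. Hence $Y$ is open and is the topological sum of the compact Hausdorff, and therefore normal, spaces $Y_n$; such a sum is normal, since closed sets can be separated on each summand. The set $D=X\setminus Y$ is closed, and it is discrete because the open set $\{x:x(i_{\{d\}})=1\}$ meets $D$ in $d$ alone. So $e(X)\ge\lambda$. A closed discrete subset of $X$ meets each $Y_n$ in a compact discrete, hence finite, set, so it has at most $\lambda+\omega=\lambda$ points.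
\end{proof}

The coordinates in $J$ separate $D$ from closed sets that miss it.

\begin{lemma}\label{lem:sepD}
If $H\subseteq X$ is closed and $H\cap D=\emptyset$, then $W_\xi\cap H=\emptyset$ for some $\xi\in J$.
\end{lemma}

\begin{proof}
For each $d\in D$ choose a finite $F_d\subseteq I$ and $m_d<\omega$ with $N(d,F_d,m_d)\cap H=\emptyset$. The function $\varphi\colon d\mapsto(F_d,m_d)$ belongs to $\Phi(I)$, so $\xi=(\varphi,1)\in J$ by Lemma~\ref{lem:index}(a). Let $x\in W_\xi$. If $x\in D$, then $x\notin H$. Otherwise $x=(z,n)$ with $z\in K_n$ and $z(\xi)=1$, so $z\supseteq f_e\restriction F_e$ for some $e\in E^\xi_n$, and $m_e\le n$. Thus $x\in N(e,F_e,m_e)$, and again $x\notin H$.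
\end{proof}

\begin{proposition}\label{prop:normal}
$X$ is normal.
\end{proposition}

\begin{proof}
Let $H$ and $L$ be disjoint closed sets. We separate them near $D$ by a coordinate in $I_0$ and away from $D$ by the normality of $Y$; Lemma~\ref{lem:sepD} provides a clopen boundary between the two regions.

Let $S=H\cap D$ and $V=\{x\in X:x(i_S)=1\}$, a clopen set with $V\cap D=S$. The set $H'=(H\setminus V)\cup(L\cap V)$ of points on the wrong side of $V$ is closed. It misses $D$, since $(H\setminus V)\cap D=S\setminus V=\emptyset$ and $L\cap V\cap D=L\cap S\subseteq L\cap H=\emptyset$. By Lemma~\ref{lem:sepD} there is a clopen $W\supseteq D$ with $W\cap H'=\emptyset$. Then $H\cap W\subseteq W\cap V$ and $L\cap W\subseteq W\setminus V$. The set $X\setminus W$ is a closed subspace of the normal space $Y$, hence normal, so $H\setminus W$ and $L\setminus W$ are contained in disjoint sets $O_1,O_2\subseteq X\setminus W$ that are open in $X\setminus W$ and therefore in $X$. The sets $(W\cap V)\cup O_1$ and $(W\setminus V)\cup O_2$ are open and disjoint, and they contain $H$ and $L$, respectively.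
\end{proof}

\section{$X$ is in countable discrete web}\label{sec:web}

Given an open cover, we build $A$ with finitely many points on each level. Such a set is closed and discrete if some neighborhood of $D$ misses it, and $W_\xi$ is such a neighborhood if all points of $A$ vanish at $\xi$. Since $|J|>\lambda$, it suffices that the points of $A$ take the value $1$ on at most $\lambda$ coordinates in $J$ altogether. The first lemma gives such points for covering the levels.

\begin{lemma}\label{lem:thin}
Every nonempty relatively open subset of $K_n$ contains a point $z$ such that $\{\xi\in J:z(\xi)=1\}$ is countable.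
\end{lemma}

\begin{proof}
It suffices, for $b\in K_n$ and finite $G\subseteq I$, to find such a $z\in K_n$ with $z\restriction G=b\restriction G$. For each $\xi\in J$ with $b(\xi)=1$ fix $e_\xi\in E^\xi_n$ with $b\supseteq\sigma^\xi_{e_\xi}$. Let $T_0=G$, and let $T_{k+1}$ be the union of $T_k$ and the sets $F^\xi_{e_\xi}$ for $\xi\in T_k\cap J$ with $b(\xi)=1$. Each $T_k$ is finite, so $T=\bigcup_kT_k$ is countable. Let $z=b$ on $T\cup I_0$ and $z=0$ on $J\setminus T$. Then $z$ agrees with $b$ on $G$ and takes the value $1$ in $J$ only on $T$. If $\xi\in J$ and $z(\xi)=1$, then $\xi\in T$ and $b(\xi)=1$, so $F^\xi_{e_\xi}\subseteq T$, and $z$ agrees there with $b\supseteq\sigma^\xi_{e_\xi}$. Hence $z\in K_n$.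
\end{proof}

To reach the points of $D$ we need countably many points of $Y$ that meet $\lambda$ given neighborhoods. Lemma~\ref{lem:hmp} applied to all relevant coordinates would give points outside the sets $K_n$. We apply it only to the coordinates in $I_0$, on which $K_n$ imposes no restriction, and fill in the relevant coordinates of $J$ greedily, with the value $1$ wherever level $n$ permits it.

Let $M\subseteq I$, $u\in 2^{I_0}$ and $n<\omega$. Define the \emph{completion} $c_n^M(u)=z\in2^I$ by $z\restriction I_0=u$, by $z(\xi)=0$ for $\xi\in J\setminus M$, and for $\xi\in J\cap M$, by recursion on rank,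
\[
z(\xi)=1\iff z\supseteq\sigma^\xi_e\text{ for some }e\in E^\xi_n .
\]
The recursion is legitimate by Lemma~\ref{lem:index}(b).

\begin{lemma}\label{lem:complete}
We have $c^M_n(u)\in K_n$. If $p$ is justified and $\operatorname{dom}(p)\subseteq M$, there is $n_0(p)<\omega$ such that $c^M_n(u)\supseteq p$ for all $n\ge n_0(p)$ and all $u\in2^{I_0}$ with $u\supseteq p\restriction I_0$.
\end{lemma}

\begin{proof}
If $z=c^M_n(u)$ has $z(\xi)=1$ with $\xi\in J$, then $\xi\in M$ and the defining clause supplies the required $e\in E^\xi_n$; so $z\in K_n$.

For each of the finitely many $\xi\in\operatorname{dom}(p)\cap J$ fix a witness $e_\xi\in E^\xi$ in $p$, and choose $n_0(p)$ so large that $e_\xi\in E^\xi_n$ for all these $\xi$ and all $n\ge n_0(p)$. Let $n\ge n_0(p)$, $u\supseteq p\restriction I_0$ and $z=c^M_n(u)$. We show $z(i)=p(i)$ for $i\in\operatorname{dom}(p)$ by induction on rank. For $i\in I_0$ we have $z(i)=u(i)=p(i)$. Let $i=\xi\in J$; then $\xi\in M$. The set $F^\xi_{e_\xi}$ is contained in $\operatorname{dom}(p)$ and its elements have smaller rank than $\xi$, so $z$ agrees on it with $p\supseteq\sigma^\xi_{e_\xi}$. As $e_\xi\in E^\xi_n$, this gives $z(\xi)=1=p(\xi)$.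
\end{proof}

The greedy rule guarantees the value $1$ but cannot guarantee the value $0$ at a coordinate in $J\cap M$. This is why justified conditions take only the value $1$ on $J$; nothing is lost, since every $f_d$ equals $1$ on $J$.

\begin{proposition}\label{prop:web}
$X$ is in countable discrete web.
\end{proposition}

\begin{proof}
Let $\mathcal U$ be an open cover of $X$.

\emph{Covering $Y$.} For each $n$, finitely many members of $\mathcal U$, each meeting $Y_n$, cover the compact set $Y_n$. By Lemma~\ref{lem:thin} choose in each of them a point of $Y_n$ with only countably many values $1$ in $J$, and let $B_n\subseteq Y_n$ be the finite set of chosen points. Then $Y_n\subseteq\operatorname{St}(B_n,\mathcal U)$. The set $T$ of all $\xi\in J$ with $b(\xi)=1$ for some $b\in\bigcup_nB_n$ is countable.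

\emph{Covering $D$.} For each $d\in D$ choose $U_d\in\mathcal U$ containing $d$, a finite $G_d\subseteq I$ and $m_d<\omega$ with $N(d,G_d,m_d)\subseteq U_d$, and, by Proposition~\ref{prop:just}, a justified $p_d\supseteq f_d\restriction G_d$. Let $M=\bigcup_d\operatorname{dom}(p_d)$. Then $|M|\le\lambda\le\mathfrak c$. Apply Lemma~\ref{lem:hmp} to $M\cap I_0$ and extend the resulting functions arbitrarily to $u^k\in 2^{I_0}$, $k<\omega$. Each $p_d\restriction I_0$ has domain in $M\cap I_0$, so it is extended by some $u^k$. Let
\[
A_n=\{(c^M_n(u^k),n):k\le n\},
\]
a finite subset of $Y_n$ by Lemma~\ref{lem:complete}. Given $d\in D$, choose $k$ with $u^k\supseteq p_d\restriction I_0$ and $n\ge\max\{k,m_d,n_0(p_d)\}$. By Lemma~\ref{lem:complete}, $c^M_n(u^k)\supseteq p_d\supseteq f_d\restriction G_d$. Hence $(c^M_n(u^k),n)\in A_n\cap N(d,G_d,m_d)\subseteq A_n\cap U_d$, and $d\in\operatorname{St}(A_n,\mathcal U)$.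

\emph{The set $A$.} Let $A=\bigcup_n(A_n\cup B_n)$. It is countable and $\operatorname{St}(A,\mathcal U)=X$. Since $|M\cup T|\le\lambda<|J|$ by Lemma~\ref{lem:index}(c), there is $\xi^*\in J\setminus(M\cup T)$. The points of $A_n$ vanish at $\xi^*$ because $\xi^*\notin M$, and the points of $B_n$ vanish at $\xi^*$ because $\xi^*\notin T$. So $W_{\xi^*}$ is an open neighborhood of every point of $D$ that misses $A$, while $Y_n$ is an open neighborhood of each of its points that meets $A$ in the finite set $A_n\cup B_n$. As $X$ is $T_1$, the set $A$ is closed and discrete.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]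
By Lemma~\ref{lem:basic} the space $X$ is zero-dimensional, contains the closed discrete set $D$ of size $\lambda$, and has $e(X)=\lambda$. It is normal by Proposition~\ref{prop:normal} and in countable discrete web by Proposition~\ref{prop:web}.
\end{proof}

\begin{remark}
The hypothesis $\lambda\le\mathfrak c$ is used only in the application of Lemma~\ref{lem:hmp} in the proof of Proposition~\ref{prop:web}. For $\lambda>\mathfrak c$ the same construction gives a normal space with a closed discrete subset of size $\lambda$, which fails (S) by Theorem~\ref{thm:bound}. The hypothesis $\lambda\ge\omega_1$ enters Sections~\ref{sec:index}--\ref{sec:web} only through the fact that $\lambda$ is infinite. If $2^\lambda>\mathfrak c$, for instance if $\lambda=\mathfrak c$, then $X$ is not separable by Proposition~\ref{prop:sep}, so no single countable set $A$ has $\operatorname{St}(A,\mathcal U)=X$ for all open covers $\mathcal U$ when $X$ is this space: such an $A$ would meet every $Y_n$ densely and accumulate at every $d\in D$. Indeed, if $A$ missed an open neighborhood $O$ of a point $x$, the cover $\{O,X\setminus\{x\}\}$ would have $x\notin\operatorname{St}(A,\mathcal U)$. In the proof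 the dependence on the cover enters through the set $M$ of at most $\lambda$ coordinates that the cover selects.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Matveev}
Mikhail Matveev, \emph{On spaces in countable web}, arXiv:math/0006199 (2000).

\end{thebibliography}
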